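\title{The degree of degenerate sphere maps from $\mathbb{S}^3$}

\begin{abstract}
A rational map from $\mathbb{S}^3$ to $\mathbb{S}^{2N-1}$ has a degree $d$ and a generic degeneracy $s$ in the sense of Lamel. It was conjectured that $d=N-s-1$ whenever $s>0$ and the image lies in no proper affine subspace. We disprove this with a monomial map of degree $4$ into $\mathbb{S}^9$ with $s=1$. We then show that $d\ge N-s-1$ always, that for $s>0$ equality is forced exactly when $2s>(N-s-2)(N-s-3)$, and that the difference $d-(N-s-1)$ is unbounded already for $s=1$. For $N-s=4$ and $s>0$ we determine all possible degrees. The proofs translate degeneracy into a statement about the restriction of a linear system of plane curves to a general line.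
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Sphere maps, degree and degeneracy}

Let $\mathbb{S}^{2n-1}=\{z\in\mathbb{C}^n:\|z\|^2=1\}$. A \emph{sphere map} is a holomorphic map $H=(H_1,\dots,H_N)$ taking $\mathbb{S}^3$ into $\mathbb{S}^{2N-1}$. Equivalently, one may start from a smooth CR map $\mathbb{S}^3\to\mathbb{S}^{2N-1}$; by the theorems of Forstneri\v{c} and of Cima and Suffridge such a map is rational with poles off the sphere. We write $H=P/q$ with $P=(P_1,\dots,P_N)$ in lowest terms, meaning that no nonconstant polynomial divides all of $P_1,\dots,P_N,q$, and we call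
\[
d=\max(\deg P,\deg q)
\]
the \emph{degree} of $H$. The denominator has no zero on $\mathbb{S}^3$: an irreducible factor of $q$ vanishing at $p\in\mathbb{S}^3$ vanishes on a curve through $p$, on which each $P_j=qH_j$ vanishes near $p$, so it would divide every $P_j$. Two sphere maps are \emph{equivalent} if they differ by composition with automorphisms of the source and target spheres.

The degree is an algebraic invariant. The second invariant is differential. Let
\[
\bar L=z_2\,\partial_{\bar z_1}-z_1\,\partial_{\bar z_2}
\]
be the CR vector field of $\mathbb{S}^3$; it is tangent to the sphere and annihilates holomorphic functions. For $p\in\mathbb{S}^3$ and $k\ge0$ put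
\[
E_k(p)=\operatorname{span}_{\mathbb{C}}\{\bar L^j\,\overline{H}(p):0\le j\le k\}\subset\mathbb{C}^N .
\]
The map $H$ is \emph{$s$-degenerate} if $\max_{p,k}\dim E_k(p)=N-s$; the maximum is attained for $p$ in an open dense subset of the sphere (Lemma~\ref{lem:tangent}). The case $s=0$ is called \emph{finitely nondegenerate}. This is degeneracy in the sense of Lamel: equivalently, $s$ is the dimension, at generic points, of the space of holomorphic vector fields tangent to $\mathbb{S}^{2N-1}$ along the image of $H$. To see the link, note that a field $\sum_ja_j(z)\,\partial_{w_j}$ with holomorphic coefficients is tangent to $\{\|w\|^2=1\}$ along $H$ when $\sum_ja_j\overline{H_j}=0$ on $\mathbb{S}^3$. Applying $\bar L^k$ to this identity gives $\sum_ja_j\,\bar L^k\overline{H_j}=0$, so the vector $a(p)$ annihilates every $E_k(p)$.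

For the identity map of $\mathbb{S}^3$ the vectors $\overline H=(\bar z_1,\bar z_2)$ and $\bar L\overline H=(z_2,-z_1)$ have determinant $-1$, so $s=0$. Appending zero components raises $N$ and $s$ and changes nothing else. To exclude degeneracy of this trivial kind we call $H$ \emph{linearly full} if its image lies in no proper complex affine subspace of $\mathbb{C}^N$, that is, if the functions $1,H_1,\dots,H_N$ are linearly independent over $\mathbb{C}$. This condition is invariant under equivalence.

The most degenerate maps are known. A sphere map that is $(N-1)$-degenerate on an open set is constant, and one that is $(N-2)$-degenerate on an open set has degree one. A smooth CR map whose image is not contained in a complex three-dimensional affine subspace is $(N-3)$-degenerate on an open set if and only if it has degree two. In all three cases the degree is $N-s-1$. The following conjecture comes from the paper \cite{DLRS} of della Sala, Lamel, Reiter and Son; we read its hypothesis of linearly independent components as linear fullness.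

\medskip
\noindent\textbf{Conjecture.} \emph{A linearly full sphere map that is $s$-degenerate with $s>0$ has degree $N-s-1$.}
\medskip

\subsection{Results}

Throughout the paper $H=P/q\colon\mathbb{S}^3\to\mathbb{S}^{2N-1}$ is a linearly full sphere map of degree $d$ and degeneracy $s$, and
\[
r=N-s .
\]
The conjecture asserts that $d=r-1$ as soon as $s>0$. It fails in the first case that the known results leave out, $N=5$ and $s=1$.

\begin{theorem}\label{thm:quartic}
The polynomial map
\[
H(z)=\Big(\tfrac{1}{\sqrt2}z_1^3,\ \tfrac1{\sqrt2}z_1^4,\ \tfrac1{\sqrt2}z_1^3z_2,\ \sqrt3\,z_1z_2,\ z_2^3\Big)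
\]
takes $\mathbb{S}^3$ into $\mathbb{S}^9$, has degree $4$, is linearly full, and is $1$-degenerate. Here $N-s-1=3\ne4$.
\end{theorem}

The conclusion of the conjecture does hold when $s$ is large compared with $r$, and the threshold can be found exactly. A \emph{monomial map} is a polynomial map each of whose components is a multiple of a monomial.

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(a)] Always $d\ge N-s-1$ and $s\le\frac{r(r-1)}2-1$.
\item[(b)] If $s>0$ and $s>\frac{(r-2)(r-3)}2$, then $d=N-s-1$.
\item[(c)] For all $r\ge4$ and $1\le s\le\frac{(r-2)(r-3)}2$ there is a linearly full $s$-degenerate monomial sphere map with $N-s=r$ and $d=r\ne N-s-1$.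
\end{enumerate}
\end{theorem}

By (a), no map has $r\le1$. So for $s>0$ and $r\ge2$ the conjecture holds for the pair $(N,s)$ if and only if $2s>(r-2)(r-3)$. For $r=3$, part (b) is the known theorem on $(N-3)$-degenerate maps; the converse direction follows from (a), since a map with $d=2$ has $r\le3$, while $r=2$ forces $s=0$ and $N=2$. For $s=1$ the conjecture fails for every $N\ge5$, and the error is not bounded.

\begin{theorem}\label{thm:gap}
For every $r\ge3$ there is a linearly full monomial sphere map with $s=1$, $N=r+1$ and $d=2r-4$; thus $d-(N-s-1)=r-3$.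
\end{theorem}

For $r=4$, the first value of $r$ at which the conjecture fails, the possible degrees can be listed.

\begin{theorem}\label{thm:four}
If $s>0$ and $N-s=4$, then $d\in\{3,4\}$, and $d=4$ only if $N=5$, $s=1$. Both values occur.
\end{theorem}

\subsection{Outline}

Section~\ref{sec:lines} shows that $r$ is the number of independent components of $H$ on a complex tangent line of the sphere. For monomial maps this is a count of polynomials in one variable, which gives all the examples (Section~\ref{sec:monomial}). For the positive results we homogenize: the components and the denominator span a space $W$ of plane curves of degree $d$, and we filter $W$ by the order of vanishing along a general line. The graded pieces have strictly decreasing dimensions $r=\lambda_0>\lambda_1>\cdots$, which proves Theorem~\ref{thm:range}(a) and reduces (b) to a single configuration (Section~\ref{sec:layers}). That configuration is excluded by studying the map of the plane defined by $W$ (Section~\ref{sec:fixed}). Theorem~\ref{thm:four} needs second-order information on how the filtration moves with the line (Section~\ref{sec:four}).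

\section{Degeneracy on complex tangent lines}\label{sec:lines}

The coefficients of $\bar L$ are annihilated by $\bar L$. On antiholomorphic functions its powers are therefore iterated derivatives in one fixed direction, and $E_k(p)$ sees only the restriction of $H$ to one line. For $p\in\mathbb{S}^3$ let
\[
\ell_p=\{z\in\mathbb{C}^2:\bar p_1z_1+\bar p_2z_2=1\},
\]
the complex line through $p$ tangent to the sphere. For a polynomial or rational function $f$ we write $\bar f(\tau)=\overline{f(\bar\tau)}$ for the function with conjugated coefficients.

\begin{lemma}\label{lem:tangent}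
For $p\in\mathbb{S}^3$, the number $r(p)=\max_k\dim E_k(p)$ is the dimension of the span of the polynomials $P_1|_{\ell_p},\dots,P_N|_{\ell_p}$. The set of $p$ with $r(p)=r$ is open and dense in $\mathbb{S}^3$.
\end{lemma}

\begin{proof}
Put $v=(p_2,-p_1)$. Since $\bar Lz_1=\bar Lz_2=0$, we have
\[
\bar L^j\,\overline{H_i}(p)=\frac{d^j}{dt^j}\Big|_{t=0}\bar H_i(\bar p+tv).
\]
A vector $c\in\mathbb{C}^N$ annihilates all $E_k(p)$ if and only if all Taylor coefficients of $\sum_ic_i\bar H_i(\bar p+tv)$ at $t=0$ vanish, that is, if and only if $c$ is a linear relation among the $N$ functions $t\mapsto\bar H_i(\bar p+tv)$. Hence $r(p)$ is the dimension of the span of these functions. Conjugating, it is the dimension of the span of the functions $t\mapsto H_i(p+t\bar v)$, and $t\mapsto p+t\bar v$ parametrizes $\ell_p$. Multiplication by $q$, which is nonzero at $p$, does not change the dimension.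

Thus $r(p)$ is the rank of the matrix of coefficients of the polynomials $t\mapsto P_i(p+t\bar v)$, whose entries are polynomials in $p$ and $\bar p$. Some minor of size $r$ is not identically zero on $\mathbb{S}^3$. It is real-analytic on a connected manifold, so its zero set has empty interior. Openness holds because a nonzero minor stays nonzero nearby.
\end{proof}

The polynomials of degree at most $d$ on a line form a space of dimension $d+1$. Hence
\begin{equation}\label{eq:lower}
r\le d+1 ,
\end{equation}
which is the first inequality in Theorem~\ref{thm:range}(a). The conjecture now has a concrete meaning: if the $N$ components satisfy at least one linear relation on a general tangent line, then they span \emph{all} polynomials of degree at most $d$ on that line.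

\begin{corollary}\label{cor:monomial}
If the components of $H$ are nonzero multiples of monomials $z_1^az_2^b$, then $r$ is the dimension of the span of the corresponding polynomials $u^a(1-u)^b$ in one variable $u$.
\end{corollary}

\begin{proof}
If $p_1p_2\ne0$, then $u=\bar p_1z_1$ is a coordinate on $\ell_p$ and $\bar p_2z_2=1-u$, so $z_1^az_2^b$ restricts to a nonzero multiple of $u^a(1-u)^b$. Such $p$ form an open set, which meets the dense set of Lemma~\ref{lem:tangent}.
\end{proof}

\section{Monomial maps}\label{sec:monomial}

Let $F(x,y)$ be a polynomial with nonnegative coefficients, $F(0,0)=0$, and $F=1$ on the line $x+y=1$. Let each term $c\,x^ay^b$ of $F$ contribute the component $\sqrt c\,z_1^az_2^b$. The resulting map satisfies $\|H(z)\|^2=F(|z_1|^2,|z_2|^2)=1$ on $\mathbb{S}^3$, and it is linearly full because distinct nonconstant monomials are independent together with $1$. Its invariants are read off from $F$: $N$ is the number of monomials, $d=\deg F$, and $r$ is the dimension of the span of the monomials after the substitution $x=u$, $y=1-u$, which we call \emph{restriction to the line}. We use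 repeatedly that polynomials in $u$ with distinct orders of vanishing at $u=0$ are independent, and that $x^ay^b$ restricts to a polynomial of order $a$.

\begin{example}\label{ex:first}
For $F=(x+y)^d$ the $d+1$ monomials have orders $0,\dots,d$, so $N=r=d+1$ and $s=0$. For $F=\frac12(x+y)+\frac12(x+y)^2$ we have $N=5$, $d=2$, $r=3$ and $s=2$, in agreement with the conjecture. For
\[
F=x^3+3xy+y^3=(x+y)^3+3xy\,(1-x-y)
\]
the orders are $3,1,0$, so $N=r=3$, $s=0$ and $d=3>r-1$. This cubic map is the reason for the hypothesis $s>0$.
\end{example}

\subsection{The quartic counterexample}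

A map with $s=0$ and large degree can be made degenerate at little cost. \emph{Splitting} a term $c\mu$ of $F$ means replacing it by $\frac c2\mu+\frac c2\mu\,(x+y)$; this does not change $F$ on $x+y=1$. If $x\mu$ and $y\mu$ are both new, then $N$ grows by $2$. On the line, $x\mu+y\mu=\mu$, so $r$ grows by at most $1$ and $s$ by at least $1$. Splitting a term of top degree also raises $d$ by $1$, so the excess $d-(r-1)$ does not decrease. Theorem~\ref{thm:quartic} is the result of splitting $x^3$ in the cubic map.

\begin{proof}[Proof of Theorem~\ref{thm:quartic}]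
The map belongs to $F=\frac12x^3+\frac12x^3(x+y)+3xy+y^3$, which agrees with $x^3+3xy+y^3$, hence with $1$, on $x+y=1$. It has $N=5$ distinct nonconstant monomials and degree $4$. By Corollary~\ref{cor:monomial},
\[
r=\dim\operatorname{span}\{u^3,\ u^4,\ u^3(1-u),\ u(1-u),\ (1-u)^3\}.
\]
The third polynomial is $u^3-u^4$, and the other four have orders $3,4,1,0$ at $u=0$. So $r=4$ and $s=1$.
\end{proof}

\begin{remark}
The inequality $s\ge1$, which already refutes the conjecture because it gives $N-s-1\le3<4$, follows from the definition alone. On $\mathbb{S}^3$,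
\[
z_1\overline{H_2}+z_2\overline{H_3}-\overline{H_1}=\tfrac1{\sqrt2}\bar z_1^3\big(|z_1|^2+|z_2|^2-1\big)=0,
\]
so the vector field with coefficients $a=(-1,z_1,z_2,0,0)$ is tangent along $H$, and every $E_k(p)$ lies in the hyperplane annihilated by $a(p)\ne0$.
\end{remark}

\subsection{Maps of degree $r$ with prescribed degeneracy}

In the quartic the relation on the line involves only multiples of $x^3$, while the defect that keeps $r$ below $d+1$ lives modulo $u^3$, where $xy$ and $y^3$ span only two of three dimensions. The two effects do not interact. We may therefore replace $x^3$ by $x^3Q$ for any $Q$ that equals $1$ on the line, and control $s$ through the number of monomials of $Q$.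

\begin{lemma}\label{lem:Q}
Let $e\ge1$ and $e+1\le n\le\frac{(e+1)(e+2)}2$. There is a polynomial $Q(x,y)$ with nonnegative coefficients, equal to $1$ on $x+y=1$, whose support $M$ consists of $n$ monomials of degree at most $e$, contains $x^e$, and restricts on the line to a spanning set of the polynomials of degree at most $e$ in $u$. If $n<\frac{(e+1)(e+2)}2$, one can moreover arrange that $1\notin M$.
\end{lemma}

\begin{proof}
Let $Q^{(0)}=1$ and $Q^{(j)}=y+xy+\dots+x^{j-1}y+x^j$ for $j\ge1$. On the line, $y(1+x+\dots+x^{j-1})=1-x^j$, so $Q^{(j)}=1$ there. The support $M_0=\{y,xy,\dots,x^{e-1}y,x^e\}$ of $Q^{(e)}$ has $e+1$ elements of orders $0,1,\dots,e$, so it restricts to a basis of the polynomials of degree at most $e$. Every larger support of degree at most $e$ still spans, and it remains to add the missing monomials one at a time.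

For $0\le i\le e-1$, a convex combination with positive weights of $Q^{(e)},Q^{(0)},\dots,Q^{(i)}$ has support $M_0\cup\{1,x,\dots,x^i\}$. This realizes $n=e+2,\dots,2e+1$, and for $i=e-1$ the support consists of all $x^ay^b$ with $b\le1$, $a+b\le e$. Now list the monomials $x^ay^b$ with $b\ge2$, $a+b\le e$ in order of increasing $b$. When $x^ay^b$ is reached, all monomials of degree at most $e$ with exponent $b-1$ in $y$ are present. Splitting the term with monomial $x^ay^{b-1}$ keeps that monomial, contributes to $x^{a+1}y^{b-1}$, which is present, and adds $x^ay^b$. So $n$ grows by exactly one at each step, up to the total number $\frac{(e+1)(e+2)}2$.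

For the last statement omit $Q^{(0)}$ from the convex combinations. These then realize $n=e+1,\dots,2e$, and the splittings involve only monomials divisible by $y$ or their multiples.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(c)]
Put $e=r-3\ge1$ and $n=e+1+s$. The condition $1\le s\le\frac{(r-2)(r-3)}2=\frac{e(e+1)}2$ places $n$ in the range of Lemma~\ref{lem:Q}. Let $F=x^3Q+3xy+y^3$; it equals $1$ on $x+y=1$. Its monomials are $x^3\mu$ for $\mu\in M$, $xy$ and $y^3$, so $N=n+2$, and $\deg F=e+3=r$ because $x^e\in M$. On the line the $x^3\mu$ span the space of $u^3k(u)$ with $\deg k\le e$, of dimension $e+1$, all of whose elements have order at least $3$; the monomials $xy$ and $y^3$ have orders $1$ and $0$. The span has dimension $e+3=r$, and the degeneracy is $N-r=n-e-1=s$.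
\end{proof}

\begin{remark}\label{rem:allpairs}
Every pair allowed by Theorem~\ref{thm:range}(a) occurs with $d=r-1$. Given $r\ge2$ and $0\le s\le\frac{r(r-1)}2-1$, take $e=r-1$, $n=r+s$, and $F=Q$ with $1\notin M$. Then $N=n$, the span on the line has dimension $e+1=r$, and $d=e=r-1$.
\end{remark}

\subsection{An unbounded gap}

To make the excess large we split a term in a nondegenerate map that has few monomials for its degree. D'Angelo's maps, which begin with $x+y$ and the cubic of Example~\ref{ex:first}, have degree $2k+1$ and only $k+2$ monomials.

\begin{proof}[Proof of Theorem~\ref{thm:gap}]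
Let $T_1,T_2$ be the roots of $T^2-xT-y$ and $t_n=T_1^n+T_2^n$. Then $t_0=2$, $t_1=x$ and $t_n=xt_{n-1}+yt_{n-2}$. By induction $t_n$ is a polynomial whose coefficients are positive exactly at the monomials $x^{n-2j}y^j$, $0\le j\le n/2$. On $x+y=1$ we have $T^2-xT-y=(T-1)(T+y)$, so $t_n=1+(-y)^n$. Hence, for $k\ge0$, the polynomial $F_0=t_{2k+1}+y^{2k+1}$ equals $1$ on the line. Its $k+2$ monomials have the distinct orders $2k+1-2j$ $(0\le j\le k)$ and $0$, so they are independent on the line, and they have degree at most $2k+1$.

Split the term with monomial $x^{2k+1}$. The monomials $x^{2k+2}$ and $x^{2k+1}y$ have degree $2k+2$, so both are new, $N=k+4$ and $d=2k+2$. On the line $u^{2k+2}$ is independent of the old monomials by its degree, and $u^{2k+1}(1-u)=u^{2k+1}-u^{2k+2}$ adds nothing further. So $r=k+3$, $s=1$ and $d=2r-4$, and $k=r-3$ takes care of every $r\ge3$.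
\end{proof}

\section{The linear system of a sphere map and its layers}\label{sec:layers}

\subsection{The space $W$ and the kernel $A$}

Let $S_j$ be the space of forms (homogeneous polynomials) of degree $j$ in $z=(z_0,z_1,z_2)$, with $S_j=0$ for $j<0$. Homogenize $P_1,\dots,P_N,q$ to forms of degree $d$, keeping their names, and put
\[
W=\operatorname{span}(P_1,\dots,P_N,q)\subset S_d .
\]
Linear fullness says that $\dim W=N+1$. The forms in $W$ have no common factor: $z_0$ is not one because some $P_j$ or $q$ has degree exactly $d$, and any other irreducible common factor would contradict lowest terms. Therefore the \emph{base locus} $\operatorname{Bs}\subset\mathbb{P}^2$, the common zero set of $W$, is finite.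

We use the same letter $\ell$ for a nonzero linear form and for the line it defines, a point of the dual plane $\mathbb{P}^{2*}$. We write $S_j(\ell)=S_j/\ell S_{j-1}$ for the forms of degree $j$ on $\ell$; these are binary forms, and $\dim S_j(\ell)=j+1$.

The sphere condition $\|P\|^2=|q|^2$ on $\mathbb{S}^3$ enters through its polarization
\[
A(z,\tau)=\sum_{j=1}^NP_j(z)\bar P_j(\tau)-q(z)\bar q(\tau),\qquad z,\tau\in\mathbb{C}^3,
\]
and through the lines $\ell_\tau(z)=z_1\tau_1+z_2\tau_2-z_0\tau_0$. Every line is of this form, and $\tau=(1,\bar p)$ gives the closure of the tangent line $\ell_p$.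

\begin{lemma}\label{lem:kernel}
There is a polynomial $B(z,\tau)$, homogeneous of degree $d-1$ in $z$ and in $\tau$, with $A(z,\tau)=\ell_\tau(z)B(z,\tau)$. Moreover:
\begin{enumerate}
\item[(K1)] for every $\tau$, the form $A(\cdot,\tau)$ lies in $W$ and is divisible by $\ell_\tau$;
\item[(K2)] the forms $A(\cdot,\tau)$, $\tau\in\mathbb{C}^3$, span $W$;
\item[(K3)] for every basis $f_0,\dots,f_N$ of $W$ one has $A=\sum_{i,j}a_{ij}f_i(z)\bar f_j(\tau)$ with a unique matrix $(a_{ij})$, which is Hermitian with $N$ positive eigenvalues and one negative eigenvalue.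
\end{enumerate}
\end{lemma}

\begin{proof}
Set $z_0=\tau_0=1$ and substitute $z_j=a_j+ib_j$, $\tau_j=a_j-ib_j$ for $j=1,2$, a linear change of coordinates on $\mathbb{C}^4$. Then $\ell_\tau(z)=a_1^2+\rho-1$ with $\rho=b_1^2+a_2^2+b_2^2$, and $\tau=\bar z$ means that $a,b$ are real. So $A$ vanishes on the real unit sphere in $\mathbb{R}^4$. Division with remainder in $a_1$ gives $A=(a_1^2+\rho-1)B+R_0+a_1R_1$ with $R_0,R_1$ polynomials in $b_1,a_2,b_2$. On the open unit ball of $\mathbb{R}^3$ we get $R_0\pm\sqrt{1-\rho}\,R_1=0$ for both signs, so $R_0=R_1=0$. The quotient $B$ has degree at most $d-1$ in $z$ and in $\tau$, and homogenizing gives the factorization and (K1).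

A linear functional $\xi$ on $W$ that annihilates all $A(\cdot,\tau)$ satisfies $\sum_j\xi(P_j)\bar P_j-\xi(q)\bar q=0$. Since $\bar P_1,\dots,\bar P_N,\bar q$ are independent, $\xi=0$, which is (K2). For (K3), the products $f_i(z)\bar f_j(\tau)$ are independent, the matrix is $\operatorname{diag}(1,\dots,1,-1)$ in the basis $P_1,\dots,P_N,q$, and a change of basis acts by congruence, so Sylvester's law of inertia applies.
\end{proof}

\subsection{The filtration by order of vanishing along a line}

For a line $\ell$ and $i\ge0$ let
\[
W^{(i)}_\ell=\{f\in W:\ell^i\mid f\},\qquad V_i(\ell)=\{(f/\ell^i)|_\ell:f\in W^{(i)}_\ell\}\subset S_{d-i}(\ell),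
\]
and $W_\ell=W^{(1)}_\ell$. The map $f\mapsto(f/\ell^i)|_\ell$ has kernel $W^{(i+1)}_\ell$, so $V_i(\ell)\cong W^{(i)}_\ell/W^{(i+1)}_\ell$. We call the $V_i$ the \emph{layers}; $V_0(\ell)$ is the restriction of $W$ to $\ell$.

To let $\ell$ vary we identify $W^{(i)}_\ell$ with the kernel of
\[
M_i(\ell)\colon W\oplus S_{d-i}\to S_d,\qquad(f,g)\mapsto f-\ell^ig,
\]
a matrix whose entries are polynomials in the coefficients of $\ell$, and we use the following fact from linear algebra. The rank of such a matrix is maximal on a nonempty Zariski open set, and where a fixed minor of maximal size is nonzero, Cramer's rule gives a basis of the kernel whose entries are regular functions of $\ell$. In particular every element of the kernel at such a point $\ell_0$ extends to a holomorphic family of elements of the kernel near $\ell_0$.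

Fix a nonempty Zariski open set $U\subset\mathbb{P}^{2*}$ of lines on which all $M_i$ have maximal rank and which avoid the finite set $\operatorname{Bs}$. Then $\lambda_i=\dim V_i(\ell)$ is constant on $U$, and $V_0(\ell)$ has no common zero on $\ell$. \emph{Shrinking $U$} means removing a proper Zariski closed subset, which we do finitely many times.

\begin{lemma}\label{lem:rank}
We have $\lambda_0=r$ and
\begin{equation}\label{eq:sum}
\sum_{i\ge1}\lambda_i=\dim W_\ell=s+1\qquad(\ell\in U).
\end{equation}
\end{lemma}

\begin{proof}
Let $p\in\mathbb{S}^3$ and $\tau=(1,\bar p)$. By (K1), $\sum_j\overline{P_j(p)}\,P_j=\overline{q(p)}\,q$ on $\ell_\tau$, and $q(p)\ne0$, so $q|_{\ell_\tau}$ lies in the span of the $P_j|_{\ell_\tau}$. By Lemma~\ref{lem:tangent}, $\dim V_0(\ell_\tau)=r(p)$. The maximum of $\dim V_0(\ell)=N+1-\dim\ker M_1(\ell)$ over all lines is $\lambda_0$, and it is attained where some nonzero minor $\Delta(\tau)$ of $M_1(\ell_\tau)$ does not vanish. This minor is homogeneous in $\tau$, so $\Delta(1,\tau_1,\tau_2)$ is a nonzero polynomial, and by the maximum principle it does not vanish identically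 on $\mathbb{S}^3$. Hence $\max_pr(p)=\lambda_0$. Finally $W^{(d+1)}_\ell=0$ gives $\sum_{i\ge0}\lambda_i=N+1=r+s+1$.
\end{proof}

By (K1) every line lies on some curve of $W$, which accounts for the summand $1$ in \eqref{eq:sum}; the degeneracy $s$ counts the further curves of $W$ that contain a general line.

\begin{example}\label{ex:quarticlayers}
For the quartic, $W=\operatorname{span}(z_0z_1^3,\,z_1^4,\,z_1^3z_2,\,z_0^2z_1z_2,\,z_0z_2^3,\,z_0^4)$. Rescaling the coordinates preserves $W$, so we may take $\ell=z_1+z_2-z_0$. The space $W_\ell$ has dimension $2$ and contains $z_1^3\ell$ and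
\[
z_0\,(z_1^3+z_2^3-z_0^3+3z_0z_1z_2)=z_0\,\ell\,(z_0^2+z_1^2+z_2^2-z_1z_2+z_0z_1+z_0z_2).
\]
Dividing by $\ell$ and setting $z_0=z_1+z_2$ gives $V_1=\operatorname{span}\big(z_1^3,\,(z_1+z_2)(z_1^2+z_1z_2+z_2^2)\big)$, spanned by two coprime cubics. Thus $(\lambda_0,\lambda_1,\lambda_2)=(4,2,0)$.
\end{example}

The layers are linked because $W$ stays fixed while $\ell$ moves: differentiating a family $\ell^{i+1}g$ in $W$ with respect to $\ell$ lowers the order of vanishing by one and produces the products of $g$ with all linear forms. How much such multiplication enlarges a space of binary forms is settled by the next lemma. For a space $V$ of binary forms, $S_1V$ is the span of the products with linear forms; in Lemma~\ref{lem:binary} only, $S_j$ denotes binary forms in $X,Y$.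

\begin{lemma}\label{lem:binary}
Let $V\ne0$ be a space of binary forms of degree $e$ and $v=\dim V$. Then $\dim S_1V\ge v+1$, with equality if and only if $V=gS_{v-1}$ for a form $g$ of degree $e-v+1$.
\end{lemma}

\begin{proof}
Let $V'=\{c\in S_{e-1}:S_1c\subset V\}$ and $v'=\dim V'$. If $Xa+Yb=0$ with $a,b\in V$, then $a=Yc$ and $b=-Xc$ with $c\in V'$. So the kernel of $S_1\otimes V\to S_1V$ is isomorphic to $V'$, and $\dim S_1V=2v-v'$. For every nonzero linear form $m$ we have $mV'\subset V$, so $v'\le v$. If $v'=v$, then $V=mV'$ for all $m$, and a nonzero element of $V$ would be divisible by every linear form. Hence $v'\le v-1$, which is the inequality.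

If $V=gS_{v-1}$, then $S_1V=gS_v$ has dimension $v+1$. The converse follows by induction on $v$, the case $v=1$ being trivial. Let $v\ge2$ and $v'=v-1$. The inequality for $V'$ gives $v\le\dim S_1V'\le\dim V=v$. So $V=S_1V'$ and equality holds for $V'$; by induction $V'=gS_{v-2}$, and $V=gS_{v-1}$.
\end{proof}

\begin{lemma}\label{lem:step}
For $\ell\in U$ and $i\ge0$ we have $S_1(\ell)\,V_{i+1}(\ell)\subset V_i(\ell)$. Hence $\lambda_i\ge\lambda_{i+1}+1$ whenever $\lambda_{i+1}\ge1$.
\end{lemma}

\begin{proof}
Let $f=\ell^{i+1}g_0\in W$ and $m\in S_1$. For small $t$ the line $\ell+tm$ is in $U$, so there is a holomorphic family $f_t=(\ell+tm)^{i+1}g_t\in W$ with $f_0=f$. Its derivative at $t=0$ is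
\[
(i+1)\,\ell^i\,m\,g_0+\ell^{i+1}g_0'\in W .
\]
This form is divisible by $\ell^i$, and its image in $V_i(\ell)$ is $(i+1)\,mg_0|_\ell$. The inequality follows from Lemma~\ref{lem:binary}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
The first inequality is \eqref{eq:lower}. By Lemma~\ref{lem:step} the nonzero $\lambda_i$ with $i\ge1$ are distinct integers less than $r$, so \eqref{eq:sum} gives $s+1\le(r-1)+\dots+1=\frac{r(r-1)}2$.
\end{proof}

\subsection{Reduction of Theorem~\ref{thm:range}(b)}

A large $s$ forces the first drops $\lambda_i-\lambda_{i+1}$ to be small, and a drop by exactly $1$ triggers the equality case of Lemma~\ref{lem:binary}. At the top of the filtration this determines the degree.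

\begin{lemma}\label{lem:top}
If $\lambda_1=r-1\ge1$, then $d=r-1$.
\end{lemma}

\begin{proof}
We have $r=\lambda_1+1\le\dim S_1(\ell)V_1\le\dim V_0=r$. So $V_1=gS_{r-2}(\ell)$ and $V_0=S_1(\ell)V_1=gS_{r-1}(\ell)$. Since $V_0$ has no common zero, $g$ is constant and $d=r-1$.
\end{proof}

\begin{lemma}\label{lem:reduction}
Suppose $s>0$, $s>\frac{(r-2)(r-3)}2$ and $d\ne r-1$. Then $r\ge4$, $d\ge r$, and for each $\ell\in U$ there is a form $h_\ell$ on $\ell$ with $V_1(\ell)=h_\ell S_{r-3}(\ell)$ and $V_2(\ell)=h_\ell S_{r-4}(\ell)$.
\end{lemma}

\begin{proof}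
We have $d\ge r$ by \eqref{eq:lower}. By \eqref{eq:sum} and Lemma~\ref{lem:step}, $1\le\lambda_1\le r-1$, and $\lambda_1\ne r-1$ by Lemma~\ref{lem:top}. If $\lambda_1\le r-3$, then $s+1\le(r-3)+\dots+1=\frac{(r-2)(r-3)}2$, contrary to the hypothesis. So $\lambda_1=r-2$ and $r\ge3$. If $r=3$, then $\lambda_1=1$, $\lambda_2=0$ and $s=0$; this is the one place where $s>0$ is used. So $r\ge4$. If $\lambda_2\le r-4$, then
\[
s+1\le(r-2)+\frac{(r-3)(r-4)}2=\frac{(r-2)(r-3)}2+1,
\]
again contrary to the hypothesis. So $\lambda_2=r-3\ge1$. Now $r-2\le\dim S_1(\ell)V_2\le\dim V_1=r-2$, and Lemma~\ref{lem:binary} gives $V_2=h_\ell S_{r-4}(\ell)$ and $V_1=S_1(\ell)V_2=h_\ell S_{r-3}(\ell)$.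
\end{proof}

\section{A first layer with a fixed part}\label{sec:fixed}

It remains to exclude the layers $(r,r-2,r-3,\dots)$ of Lemma~\ref{lem:reduction}. Dimension counts do not suffice, as Remark~\ref{rem:cone} will show. We work under a hypothesis that involves only $V_1$, because it recurs in Section~\ref{sec:four}:
\begin{itemize}
\item[$(\ast)$] $r\ge4$, $d\ge r$, and $V_1(\ell)=h_\ell S_{r-3}(\ell)$ for all $\ell\in U$.
\end{itemize}
Under $(\ast)$ the form $h_\ell$, determined up to a scalar, has degree $\delta=d-r+2\ge2$. By Lemma~\ref{lem:step}, $V_0$ contains $h_\ell S_{r-2}(\ell)$, which has dimension $r-1$. So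
\begin{equation}\label{eq:V0}
V_0(\ell)=h_\ell S_{r-2}(\ell)\oplus\mathbb{C}w_\ell,\qquad\text{$w_\ell$ and $h_\ell$ have no common zero,}
\end{equation}
the last because $V_0$ has no common zero.

\subsection{The map defined by $W$}

Formula \eqref{eq:V0} says that $W$ cannot tell the roots of $h_\ell$ apart. This is best expressed through the map
\[
\varphi\colon\mathbb{P}^2\setminus\operatorname{Bs}\to\mathbb{P}(W^*),\qquad z\mapsto[f\mapsto f(z)].
\]
Two points have the same image if and only if the same elements of $W$ vanish at them. If $f_0\in W$ and $f_0(z)\ne0$, the functions $f/f_0$, $f\in W$, are pullbacks of affine functions in a chart around $\varphi(z)$, and $d\varphi_z$ annihilates a tangent vector if and only if all $d(f/f_0)_z$ do. Let $\xi_\ell\in\mathbb{P}(W^*)$ be the class of the functionals whose kernel is the hyperplane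
\[
\ker\xi_\ell=\{f\in W:f|_\ell\in h_\ell S_{r-2}(\ell)\}\supset W_\ell .
\]

\begin{lemma}\label{lem:phi}
Assume $(\ast)$, and let $\ell\in U$ and $z\in\ell$.
\begin{enumerate}
\item[(i)] If $h_\ell(z)=0$, then $\varphi(z)=\xi_\ell$.
\item[(ii)] If $z$ is a multiple root of $h_\ell$, then $d\varphi_z$ annihilates $T_z\ell$.
\item[(iii)] The map $\varphi$ is injective on $\ell\setminus\{h_\ell=0\}$.
\item[(iv)] If $h_\ell(z)\ne0$, then $d\varphi_z$ has rank $2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Evaluation at $z$ is nonzero on $W$ and vanishes on $\ker\xi_\ell$. (ii) Take $f_0$ with $f_0|_\ell=w_\ell$. Every $f\in W$ is $cf_0+f'$ with $f'\in\ker\xi_\ell$, and $(f'/f_0)|_\ell=h_\ell k/w_\ell$ vanishes to order at least $2$ at $z$. (iii) For $y\ne y'$ off the roots choose $k\in S_{r-2}(\ell)$ with $k(y)=0\ne k(y')$, which is possible as $r-2\ge1$; an element of $W$ restricting to $h_\ell k$ vanishes at $y$ but not at $y'$. (iv) Choose $f_0,f_1\in W$ restricting to $h_\ell k_0$, $h_\ell k_1$, where $k_0(z)\ne0$ and $k_1$ has a simple zero at $z$, and $f_2=\ell g\in W_\ell$ with $g(z)\ne0$, which exists by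 $(\ast)$. Then $d(f_1/f_0)_z$ is nonzero on $T_z\ell$, and $d(f_2/f_0)_z$ is nonzero and annihilates $T_z\ell$.
\end{proof}

So $\varphi$ maps each general line to a rational curve with a distinguished singular point $\xi_\ell$, where all $\delta\ge2$ roots of $h_\ell$ come together. Let $\Sigma$ be the Zariski closure of the image of $\varphi$; it is an irreducible surface by (iv). Let $Z\subset\mathbb{P}^2$ be the union of $\operatorname{Bs}$ and the set where $\operatorname{rank}d\varphi<2$, a proper closed subset by (iv), and let $\Sigma_0$ be the smooth locus of $\Sigma$ with the closure of $\varphi(Z\setminus\operatorname{Bs})$ removed. The removed sets have dimension at most $1$, so $\Sigma_0$ is a nonempty Zariski open subset of $\Sigma$. By the inverse function theorem: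
\begin{equation}\label{eq:local}
\text{if $\varphi(z)\in\Sigma_0$, then $\varphi$ maps a neighborhood of $z$ biholomorphically onto an open set of $\Sigma_0$.}
\end{equation}

\subsection{The roots of $h_\ell$ sweep out the plane}

We want to know that $\xi_\ell\in\Sigma_0$ for general $\ell$, and for this we must follow the roots as $\ell$ moves. Let
\[
I=\{(z,\ell)\in\mathbb{P}^2\times U:\ z\in\ell,\ h_\ell(z)=0\}.
\]
The roots of $h_\ell$ are the common zeros of $V_1(\ell)$. Over a Zariski open set where the kernel of $M_1(\ell)$ has a regular basis $(\ell g_i,g_i)$, the set $I$ is defined by $\ell(z)=0$ and $g_i(z)=0$ for all $i$; so $I$ is Zariski closed. The projection $I\to U$ is surjective with finite fibers, and it maps closed sets to closed sets because $\mathbb{P}^2$ is complete. In particular a closed subset of $I$ of dimension at most $1$ can be removed by shrinking $U$. After shrinking, each irreducible component $I_1,\dots,I_c$ of $I$ maps onto $U$ and has dimension $2$. Let $\pi(z,\ell)=z$.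

\begin{proposition}\label{prop:roots}
Assume $(\ast)$. Then $\pi(I_j)$ is dense in $\mathbb{P}^2$ for some $j$. After shrinking $U$, for every $\ell\in U$ the point $\xi_\ell$ lies in $\Sigma_0$ and all roots of $h_\ell$ are simple.
\end{proposition}

\begin{proof}
Suppose that no $\pi(I_j)$ is dense. We show that $\xi_\ell$ is then independent of $\ell$, which contradicts (K2).

The closure $D_j$ of $\pi(I_j)$ is irreducible and is not a point, since every line of $U$ meets it. So $D_j$ is an irreducible curve. The set $\{(z,\ell)\in D_j\times\mathbb{P}^{2*}:z\in\ell\}$ is a $\mathbb{P}^1$-bundle over $D_j$, hence an irreducible surface, and so is its part over $U$. This part contains the closed two-dimensional set $I_j$, so it equals $I_j$. Consequently the $D_j$ are distinct, the roots of $h_\ell$ are exactly the points of $\ell\cap(D_1\cup\dots\cup D_c)$, and by Lemma~\ref{lem:phi}(i) $\varphi$ maps all these points to $\xi_\ell$. We claim that $\varphi$ is constant on $D_1\setminus\operatorname{Bs}$.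

Suppose first that $c\ge2$ or $\deg D_1\ge2$, and put $D'=D_2$ in the first case and $D'=D_1$ otherwise. Let $O$ be the set of $(y,y')\in D_1\times D'$ with $y\ne y'$ such that the line through $y$ and $y'$ is in $U$. It is open, and it is nonempty: in the first case take a line of $U$ that avoids the finite set $D_1\cap D_2$, and in the second recall that a general line meets an irreducible curve in as many distinct points as its degree. On $O$ we have $\varphi(y)=\varphi(y')$. Since $D_1\times D'$ is irreducible, $O$ is dense, and the closed condition $\varphi(y)=\varphi(y')$ holds for all $y\in D_1\setminus\operatorname{Bs}$ and $y'\in D'\setminus\operatorname{Bs}$. Fixing $y'$ proves the claim.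

Otherwise $c=1$ and $D_1$ is a line. Then each $h_\ell$ has the single root $\ell\cap D_1$, of multiplicity $\delta\ge2$. Let $z\in\pi(I_1)$. The pencil of lines through $z$ meets $U$, so all but finitely many of its members lie in $U$, and $d\varphi_z$ annihilates their tangent directions by Lemma~\ref{lem:phi}(ii). Hence $d\varphi_z=0$ for all $z$ in the dense subset $\pi(I_1)$ of $D_1$, and the claim follows.

Every $\ell\in U$ meets $D_1$, so $\xi_\ell=\xi$ is the constant value of $\varphi$ on $D_1$, and $W_\ell\subset\ker\xi$ for all $\ell\in U$. By (K1), the polynomial $\tau\mapsto\xi(A(\cdot,\tau))$ vanishes whenever $\ell_\tau\in U$, hence identically. This contradicts (K2).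

So some $\pi(I_j)$ is dense, and $\varphi\circ\pi\colon I_j\to\Sigma$, which is defined everywhere because the lines of $U$ avoid $\operatorname{Bs}$, has dense image. The preimage of $\Sigma\setminus\Sigma_0$ is a proper closed subset of $I_j$, and we remove it by shrinking $U$. For $\ell\in U$ there is a root $z$ with $(z,\ell)\in I_j$, so $\xi_\ell=\varphi(z)\in\Sigma_0$. At any root $z'$ we have $\varphi(z')=\xi_\ell\in\Sigma_0$, so $d\varphi_{z'}$ is injective by \eqref{eq:local}, and $z'$ is simple by Lemma~\ref{lem:phi}(ii).
\end{proof}

\begin{remark}\label{rem:cone}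
The appeal to (K1) and (K2) cannot be avoided. Let $h,w$ be coprime ternary forms of degrees $\delta\ge2$ and $d=\delta+r-2$, with $r\ge4$, and let $W=hS_{r-2}\oplus\mathbb{C}w$. On a general line $h$ and $w$ stay coprime, so $W^{(i)}_\ell=\ell^ihS_{r-2-i}$ for $i\ge1$, and the layers have dimensions $r,r-2,r-3,\dots,1$, while $d\ge r$. Here the spaces $W_\ell$ span only the hyperplane $hS_{r-2}$, so this $W$ does not come from a sphere map.
\end{remark}

\subsection{End of the proof of Theorem~\ref{thm:range}(b)}

By Proposition~\ref{prop:roots}, $\varphi$ covers a neighborhood of $\xi_\ell$ in $\Sigma$ by at least two sheets. A curve of $W$ is the preimage of a hyperplane section of $\Sigma$, so a curve containing $\ell$ doubly on one sheet contains a second double curve on the other sheet. This forces extra vanishing on $V_2$.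

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
Suppose $d\ne r-1$. By Lemma~\ref{lem:reduction}, $(\ast)$ holds and $V_2(\ell)=h_\ell S_{r-4}(\ell)$. Shrink $U$ as in Proposition~\ref{prop:roots} and fix $\ell\in U$. As $\delta\ge2$ and the roots are simple, $h_\ell$ has two roots $z\ne z'$. By \eqref{eq:local} there is a biholomorphism $\sigma$ from a neighborhood of $z$ onto a neighborhood of $z'$ with $\sigma(z)=z'$ and $\varphi\circ\sigma=\varphi$; we take the neighborhoods disjoint and free of other roots.

The smooth curve germ $\sigma(\ell)$ at $z'$ differs from the germ of $\ell$. Otherwise a point $y\in\ell$ close to $z$, $y\ne z$, and its image $\sigma(y)\ne y$ would both lie in $\ell\setminus\{h_\ell=0\}$ and have the same image under $\varphi$, contradicting Lemma~\ref{lem:phi}(iii).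

Work in the ring of germs of holomorphic functions at $z'$, a unique factorization domain, and regard forms as germs by means of an affine chart. Let $\eta$ be an equation of $\sigma(\ell)$. The germs $\eta$ and $\ell$ have nonzero differentials, so they are prime, and they are not associate because the curves differ. Let $f=\ell^2g\in W^{(2)}_\ell$ and choose $f_0\in W$ with $f_0(z)\ne0$; then $f_0(z')\ne0$ because $\varphi(z)=\varphi(z')$. Near $z$ the function $f/f_0$ is divisible by the square of an equation of $\ell$, and $(f/f_0)\circ\sigma=f/f_0$. So $\eta^2$ divides $\ell^2g$ at $z'$, hence $\eta^2$ divides $g$, and $g|_\ell$ vanishes to order at least $2$ at $z'$. Thus every element of $V_2(\ell)=h_\ell S_{r-4}(\ell)$ has a multiple zero at $z'$. Some form in $S_{r-4}(\ell)$ is nonzero at $z'$, so $z'$ is a multiple root of $h_\ell$, a contradiction.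
\end{proof}

\section{The case $N-s=4$}\label{sec:four}

Let $r=4$ and $s>0$. Then $d\ge3$ by \eqref{eq:lower}, and $d=3$ for $s\ge2$ by Theorem~\ref{thm:range}(b). Degree $3$ occurs for $1\le s\le5$ by Remark~\ref{rem:allpairs}, and degree $4$ occurs by Theorem~\ref{thm:quartic}. Theorem~\ref{thm:four} is therefore reduced to the following statement.

\begin{proposition}\label{prop:five}
If $N=5$ and $s=1$, then $d\le4$.
\end{proposition}

For the rest of the paper $N=5$, $s=1$, $\dim W=6$, and we assume $d\ge5$ in order to reach a contradiction. By \eqref{eq:sum}, $\sum_{i\ge1}\lambda_i=2$, and Lemma~\ref{lem:step} excludes $\lambda_1=\lambda_2=1$. So $\lambda_0=4$, $\lambda_1=2$ and $W^{(2)}_\ell=0$. Write $W_\ell=\ell\,G_\ell$ with $G_\ell\subset S_{d-1}$ of dimension $2$. Restriction to $\ell$ maps $G_\ell$ bijectively onto $V_1(\ell)$, that is,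
\begin{equation}\label{eq:G}
G_\ell\cap\ell S_{d-2}=0 .
\end{equation}

\subsection{Second derivatives and evaluation at a zero}

With $V_2=0$ the argument that finished Theorem~\ref{thm:range}(b) is unavailable. Lemma~\ref{lem:step} came from one derivative of the relation $\ell g\in W$; we now take two.

Fix $\ell_0\in U$, complete it to a basis $\ell_0,X,Y$ of $S_1$, and use the affine chart $\ell=\ell_0+aX+bY$ of $\mathbb{P}^{2*}$. On each such $\ell$ the forms $X,Y$ are homogeneous coordinates. For $m=\alpha X+\beta Y$ let $\partial_m=\alpha\,\partial_a+\beta\,\partial_b$, so that $\partial_m\ell=m$ and $\partial_mm=0$. Let $g=g(\ell)\in G_\ell$ be a holomorphic section near $\ell_0$. Since $\ell g$ takes values in the fixed space $W$, so do its derivatives, and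
\[
\partial_m^2(\ell g)=2m\,\partial_mg+\ell\,\partial_m^2g\in W .
\]
Restricting to $\ell$,
\begin{equation}\label{eq:second}
m\,(\partial_mg)|_\ell\in V_0(\ell)\qquad\text{for all }m=\alpha X+\beta Y .
\end{equation}
The left side depends quadratically on $(\alpha,\beta)$ and vanishes at the zero $m^\perp=(\beta,-\alpha)$ of $m$. We exploit this three times in the same way: expand in a decomposition of the target space, evaluate at $m^\perp$, and compare degrees in the resulting identity of polynomials in $(\alpha,\beta)$. For a binary form $a$ on $\ell$, the polynomial $a(m^\perp)=a(\beta,-\alpha)$ has the same degree as $a$, and coprime forms give coprime polynomials.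

By Lemmas~\ref{lem:binary} and~\ref{lem:step}, $\dim S_1(\ell)V_1(\ell)\in\{3,4\}$. Up to a constant this is the rank of $(S_1\otimes G_\ell)\oplus S_{d-1}\to S_d$, given by multiplication on the first summand and by $\ell$ on the second, so after shrinking $U$ it is constant. We treat the two values separately.

\subsection{The case $\dim S_1V_1=3$}

By Lemma~\ref{lem:binary}, $V_1=h_\ell S_1(\ell)$ with $\deg h_\ell=d-2\ge3$, so $(\ast)$ holds with $r=4$. We show that when $\ell$ is rotated about a root of $h_\ell$, the root stays fixed to first order; this is incompatible with Proposition~\ref{prop:roots}.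

Let $g$ be a local section. By \eqref{eq:second} and \eqref{eq:V0},
\[
m\,(\partial_mg)|_\ell=c(m)\,w_\ell+h_\ell\,k_m,
\]
where $c(m)\in\mathbb{C}$ and $k_m\in S_2(\ell)$ depend quadratically on $(\alpha,\beta)$. Evaluation at $m^\perp$ gives $c(m)\,w_\ell(m^\perp)=-h_\ell(m^\perp)\,k_m(m^\perp)$. As $h_\ell$ and $w_\ell$ are coprime, $h_\ell(m^\perp)$ divides the quadratic form $c$. Its degree is at least $3$, so $c=0$, and $h_\ell$ divides $m\,(\partial_mg)|_\ell$. For $m$ coprime to $h_\ell$ this means that $h_\ell$ divides $(\partial_mg)|_\ell$. Such $m$ span $S_1(\ell)$ and $\partial_mg$ is linear in $m$, so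
\begin{equation}\label{eq:hdivides}
h_\ell\mid(\partial_mg)|_\ell\qquad\text{for all }m .
\end{equation}

Shrink $U$ and choose $I_j$ as in Proposition~\ref{prop:roots}. Let $(z_0,\ell_0)$ be any point of $I_j$, where for the moment $z_0$ denotes a point. Take a section $g$ near $\ell_0$ with $g(\ell_0)|_{\ell_0}=h_{\ell_0}n$, where $n\in S_1(\ell_0)$ and $n(z_0)\ne0$; it has a simple zero at $z_0$. By the implicit function theorem, the equations $\ell(z)=0$, $g(\ell)(z)=0$ define near $(z_0,\ell_0)$ the graph of a holomorphic map $\ell\mapsto z(\ell)$. The graph contains $I_j$ near this point, and $I_j$ has dimension $2$ at each of its points, so the two coincide there. Lift $z(\ell)$ holomorphically to $\mathbb{C}^3\setminus\{0\}$, and let $m=\alpha X+\beta Y\ne0$ be a form with $m(z_0)=0$. Differentiating the two equations at $\ell_0$ gives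
\[
m(z_0)+\ell_0(\partial_mz)=0,\qquad(\partial_mg)(z_0)+dg_{z_0}(\partial_mz)=0 .
\]
The first terms vanish, by the choice of $m$ and by \eqref{eq:hdivides}. So $\partial_mz$ lies in the plane $\ker\ell_0\subset\mathbb{C}^3$ and in the kernel of $dg_{z_0}$. On that plane $dg_{z_0}$ is nonzero because the zero is simple, and it annihilates $z_0$ by Euler's formula; so $\partial_mz\in\mathbb{C}z_0$, and the differential of $\ell\mapsto[z(\ell)]$ annihilates $m$.

Thus $I_j$ is a complex manifold on which $\pi$ has rank at most $1$ everywhere, and $\pi(I_j)$ has measure zero by Sard's theorem. But the image of a dominant morphism contains a nonempty Zariski open set. This is a contradiction.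

\subsection{The case $\dim S_1V_1=4$}

Now $V_0=S_1(\ell)V_1$. Let $a,b$ be a basis of $V_1(\ell)$. These forms of degree $d-1\ge4$ are coprime, since a common zero would be a common zero of $V_0$, and $V_0=S_1(\ell)a\oplus S_1(\ell)b$ by the dimension count. We show that $G_\ell$ does not move, first modulo $\ell$ and then exactly, and that a constant $G_\ell$ contradicts the signature of $A$.

\medskip
\noindent\emph{Step 1: $(\partial_mg)|_\ell\in V_1(\ell)$ for every section $g$ and every $m$.} By \eqref{eq:second},
\[
m\,(\partial_mg)|_\ell=n_1(m)\,a+n_2(m)\,b,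
\]
with $n_i(m)\in S_1(\ell)$ depending quadratically on $(\alpha,\beta)$. Then $\nu_i(\alpha,\beta)=n_i(m)(m^\perp)$ is a cubic form, and evaluation at $m^\perp$ gives $\nu_1\,a(m^\perp)+\nu_2\,b(m^\perp)=0$. By coprimality $b(m^\perp)$ divides $\nu_1$ and $a(m^\perp)$ divides $\nu_2$. Since $d-1>3$, both cubics vanish. So for $m\ne0$ the linear form $n_i(m)$ vanishes at the zero of $m$, that is, $n_i(m)=c_im$ with $c_i\in\mathbb{C}$, and canceling $m$ gives $(\partial_mg)|_\ell=c_1a+c_2b$.

\medskip
\noindent\emph{Step 2: $G_\ell$ is locally constant.} Let $g=(g_1,g_2)^T$ be a holomorphic frame of $G_\ell$ on a ball $\Omega$ around $\ell_0$ in the chart. We prove by induction on $j\ge1$ that for all $\ell\in\Omega$ and all $m$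
\begin{equation}\label{eq:order}
\partial_mg=\Gamma_m\,g+\ell^j\kappa_m,
\end{equation}
with a $2\times2$ matrix of scalars $\Gamma_m$ and a vector $\kappa_m$ of two forms of degree $d-1-j$. For $j=1$ this is Step 1, because $V_1=G_\ell|_\ell$. Suppose \eqref{eq:order} holds for some $j$. By \eqref{eq:G} the pair $(\Gamma_m,\kappa_m)$ is the unique solution of a linear system with holomorphic coefficients, so it is holomorphic in $\ell$ and linear in $m$. Fix $m$ and write $\Gamma=\Gamma_m$, $\kappa=\kappa_m$. Then
\begin{align*}
\partial_m(\ell g)&=mg+\ell\,\Gamma g+\ell^{j+1}\kappa,\\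
\partial_m^2(\ell g)&=2m\,\Gamma g+(j+2)\,\ell^jm\,\kappa+\ell\,(\partial_m\Gamma+\Gamma^2)\,g+\ell^{j+1}(\Gamma\kappa+\partial_m\kappa).
\end{align*}
The vectors $\ell g$, $\partial_m(\ell g)$, $\partial_m^2(\ell g)$ have components in $W$, and at a fixed $\ell$ the matrices $\Gamma$, $\partial_m\Gamma$ have scalar entries. Hence the components of
\[
\partial_m^2(\ell g)-2\Gamma\,\partial_m(\ell g)-(\partial_m\Gamma-\Gamma^2)\,\ell g=\ell^j\big((j+2)\,m\kappa+\ell\,(\partial_m\kappa-\Gamma\kappa)\big)
\]
lie in $W^{(j)}_\ell$, and so the components of $m\,\kappa_m|_\ell$ lie in $V_j(\ell)$.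

If $j\ge2$, then $V_j=0$ and $\kappa_m|_\ell=0$. If $j=1$, a component of $m\,\kappa_m|_\ell$ has the form $c_1(m)\,a+c_2(m)\,b$ with quadratic forms $c_1,c_2$. Evaluation at $m^\perp$ gives $c_1\,a(m^\perp)+c_2\,b(m^\perp)=0$, and $d-1>2$ forces $c_1=c_2=0$; again $\kappa_m|_\ell=0$. In both cases $\ell$ divides $\kappa_m$, which is \eqref{eq:order} for $j+1$.

For $j=d$ the forms $\kappa_m$ have negative degree, so $\partial_mg=\Gamma_mg$. If a linear functional $\chi$ on $S_{d-1}$ annihilates $G_{\ell_0}$, then along each segment $\ell_0+tm$ in $\Omega$ the vector $\chi(g)$ solves a linear homogeneous differential equation with zero initial value, so $\chi(g)=0$. Hence $G_\ell=G_{\ell_0}=:G$ for $\ell\in\Omega$.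

\medskip
\noindent\emph{Step 3: the signature.} We have $\ell G\subset W$ for $\ell\in\Omega$, and these $\ell$ span $S_1$, so $S_1G\subset W$. A basis $f_1,f_2$ of $G$ consists of coprime forms, since the restrictions to $\ell_0$ are coprime. If $m_1f_1+m_2f_2=0$ with $m_i\in S_1$, then $f_2$ divides $m_1$, so $m_1=m_2=0$ because $d-1>1$. Thus the six products $z_if_k$ $(0\le i\le2$, $k=1,2)$ are independent and form a basis of $W$.

For $\tau$ in the nonempty open set where $\ell_\tau$ defines a line of $\Omega$, (K1) gives $A(\cdot,\tau)\in W_{\ell_\tau}=\ell_\tau G$, that is, $B(\cdot,\tau)\in G$. This linear condition on a polynomial in $\tau$ then holds for all $\tau$, so $B=f_1(z)b_1(\tau)+f_2(z)b_2(\tau)$. Both $A$ and $\ell_\tau(z)$ are invariant under $\Phi(z,\tau)\mapsto\overline{\Phi(\bar\tau,\bar z)}$, hence so is $B$. It follows that $B(z,\cdot)\in\operatorname{span}(\bar f_1,\bar f_2)$ for each $z$. Choosing two points $z$ at which the vectors $(f_1(z),f_2(z))$ are independent, we see that $b_1,b_2$ lie in this span. So $B=\sum_{k,l}\theta_{kl}f_k(z)\bar f_l(\tau)$, and the invariance of $B$ makes $\theta$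 Hermitian. In the basis $z_if_k$ the matrix of $A=\ell_\tau B$ is
\[
\operatorname{diag}(-1,1,1)\otimes\theta .
\]
By (K3) it is invertible, so $\theta$ has $\theta_+$ positive and $\theta_-$ negative eigenvalues with $\theta_++\theta_-=2$. The number of negative eigenvalues of the product is $\theta_++2\theta_-\ge2$, whereas (K3) allows exactly one. This contradiction proves Proposition~\ref{prop:five}, and with it Theorem~\ref{thm:four}. \qed

\begin{remark}
By Example~\ref{ex:quarticlayers} the quartic has $a,b$ coprime, so it falls under the second case. Steps 2 and 3 need only $d\ge4$; the quartic escapes at Step 1, where for $d=4$ the forms $a,b$ have the same degree $3$ as $\nu_1,\nu_2$. Step 3 is the only use of the signature, and it is needed: for coprime forms $f_1,f_2$ of any degree $d-1\ge2$, the space $W=S_1f_1\oplus S_1f_2$ has layers of dimensions $4,2$, and $A=\ell_\tau(z)\big(f_1(z)\bar f_1(\tau)+f_2(z)\bar f_2(\tau)\big)$ satisfies (K1) and (K2), with four positive and two negative eigenvalues.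
\end{remark}

\begin{thebibliography}{1}

\bibitem{DLRS}
Giuseppe della Sala, Bernhard Lamel, Michael Reiter, Duong Ngoc Son,
\emph{On highly degenerate CR maps of spheres},
arXiv:2210.13525 (2022).

\end{thebibliography}
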